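\title{A decidable existential theory of the reals\\ with integer powers of two bases}

\begin{abstract}
We show that there are computable real numbers $a,b>1$ with $a^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$ such that the existential theory of the ordered field of real numbers, enriched with predicates for the integer powers of $a$ and of $b$, is decidable. By a theorem of Hieronymi, the full first-order theory of such a structure is undecidable. The result holds for any number of bases. Decidability follows from a lower bound for exponential sums in the logarithms of the bases; this bound holds almost everywhere, and an effective form of the measure estimate produces computable bases that satisfy it. We also show that for almost every tuple of bases the existential theory is Turing equivalent to the tuple, and that there is a computable $b$ with $2^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$ for which the existential theory with bases $2$ and $b$ is undecidable.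
\end{abstract}

\section{Introduction}\label{sec:intro}

For a real number $a>0$ with $a\neq1$ let $a^{\mathbb Z}=\{a^z:z\in\mathbb Z\}$. Given such numbers $a_1,\dots,a_r$, which we call \emph{bases}, consider the structure
\[
(\mathbb R;\,0,1,+,\cdot,<,=,\,a_1^{\mathbb Z},\dots,a_r^{\mathbb Z}),
\]
in which $a_s^{\mathbb Z}$ is a unary predicate: the atom $a_s^{\mathbb Z}(t)$, for a term $t$, holds if the value of $t$ lies in $a_s^{\mathbb Z}$. An \emph{existential sentence} has the form $\exists y_1\cdots\exists y_m\,\varphi$ with $\varphi$ quantifier-free, and $\mathrm{Th}_\exists(a_1,\dots,a_r)$ denotes the set of existential sentences that hold in the structure. The bases are fixed; they are not part of the input, and the language has no constants for them. Without the predicates, the theory is decidable by Tarski's quantifier elimination. With two predicates, Hieronymi showed that the full first-order theory is undecidable whenever $a^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$. The following question is posed in \cite{GM}.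

\medskip
\noindent\textbf{Question.} \emph{Are there real numbers $a,b>0$, $a,b\ne1$, with $a^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$ such that $\mathrm{Th}_\exists(a,b)$ is decidable?}
\medskip

The condition $a^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$ says that $\log a/\log b$ is irrational. Each of the two sets is discrete in $(0,\infty)$, but the quotients $y/x$ with $x\in a^{\mathbb Z}$ and $y\in b^{\mathbb Z}$ are then dense in $(0,\infty)$. The two sets approximate each other, and an existential sentence can ask how well. For $a,b>1$, the sentence
\[
\exists x\,\exists y\,\bigl(a^{\mathbb Z}(x)\wedge b^{\mathbb Z}(y)\wedge 1<x\wedge x<y\wedge y<x+1\bigr)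
\]
asks for integers $m,n\ge1$ with $0<n\log b-m\log a<\log(1+a^{-m})$, that is, for an exponentially good rational approximation to $\log a/\log b$. Hieronymi's theorem treats all pairs alike, and one might guess that the existential theory is also undecidable for all pairs. The example suggests a different picture. One can search for $m$ and $n$; the difficulty is to know when to give up, and this depends on the Diophantine nature of the pair. If exponentially good approximations are confined to a computable range, the search can be stopped. If there are infinitely many, they can be used to store information. Both cases occur among computable pairs.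

To state the results we fix the terms from computability. A tuple $\xi\in\mathbb R^r$ is \emph{computable} if an algorithm, given $k$, returns a rational tuple within $2^{-k}$ of $\xi$; it is \emph{computable relative to} a set $S$ of sentences if the algorithm may query membership in $S$. The set $S$ is \emph{decidable relative to $\xi$} if it is decided by an algorithm that may ask for rational approximations to $\xi$ of any prescribed precision and is correct whichever admissible approximations it receives. If both relative statements hold, $S$ and $\xi$ are \emph{Turing equivalent}. Since $a^{\mathbb Z}=(1/a)^{\mathbb Z}$, no theory is lost if one takes all bases greater than $1$.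

\begin{theorem}\label{thm:A}
For every $r\ge1$ and every nonempty open set $O\subseteq(1,\infty)^r$ there is a tuple $(a_1,\dots,a_r)\in O$ with computable, algebraically independent coordinates such that $\mathrm{Th}_\exists(a_1,\dots,a_r)$ is decidable.
\end{theorem}

\begin{corollary}\label{cor:answer}
The answer to the Question is yes. The computable pairs $(a,b)$ with $a,b>0$, $a,b\neq 1$, $a^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$ and $\mathrm{Th}_\exists(a,b)$ decidable are dense in $(0,\infty)^2$, and those with $a,b>1$ are dense in $(1,\infty)^2$.
\end{corollary}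

\begin{proof}
If $a$ and $b$ are algebraically independent, then $a^m=b^n$ forces $m=n=0$, so $a^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$. Theorem~\ref{thm:A} with $r=2$ gives the claim for $(1,\infty)^2$. A nonempty open subset of $(0,\infty)^2$ meets one of the four open regions cut out by the lines $a=1$ and $b=1$. Inverting the coordinates that are less than $1$ maps this region homeomorphically onto $(1,\infty)^2$, and it changes neither the predicates nor the computability of the pair.
\end{proof}

For these pairs the existential theory is decidable, while the full theory is undecidable by Hieronymi's theorem. The next two results describe the role of computability.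

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] If $\mathrm{Th}_\exists(a_1,\dots,a_r)$ is decidable, then $a_1,\dots,a_r$ are computable.
\item[(ii)] For Lebesgue-almost every $(a_1,\dots,a_r)\in(0,\infty)^r$, the theory $\mathrm{Th}_\exists(a_1,\dots,a_r)$ is Turing equivalent to $(a_1,\dots,a_r)$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
There is a computable $b$ with $2^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$ such that $\mathrm{Th}_\exists(2,b)$ is undecidable.
\end{theorem}

Section~\ref{sec:conditions} states two conditions on the logarithms of the bases and shows on a small system how they are used. Section~\ref{sec:decide} proves that they imply decidability relative to the bases. Section~\ref{sec:sublevel} bounds the measure of the set where an exponential sum is small. Section~\ref{sec:points} deduces that the conditions hold almost everywhere and also at suitable computable points; the second statement needs its own argument, since the computable points form a null set. Section~\ref{sec:undec} proves Theorem~\ref{thm:C}.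

\section{Two conditions on the bases}\label{sec:conditions}

Fix $r\ge1$ and bases $a_s=e^{\alpha_s}$ with $\alpha_s>0$, and put $\alpha=(\alpha_1,\dots,\alpha_r)$. Approximations to $\alpha$ and to $(a_1,\dots,a_r)$ can be computed from each other, so the two tuples are interchangeable in statements about computability. For $N\in\mathbb Z^r$ write $a^N=\prod_s a_s^{N_s}=e^{N\cdot\alpha}$. Let $\kappa,\Omega_0\colon\mathbb N_{\ge1}\to\mathbb N_{\ge1}$ be functions.

\begin{description}
\item[(D)] For all $p\ge1$, all integers $\Omega\ge\Omega_0(p)$, all nonzero integers $c_1,\dots,c_p$ with $|c_j|\le\Omega$, and all pairwise distinct $N_1,\dots,N_p\in\mathbb Z^r$ with $|N_j|_\infty\le\Omega$,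
\[
\Bigl|\sum_{j=1}^p c_je^{N_j\cdot\alpha}\Bigr|\ \ge\ \Omega^{-\kappa(p)}\max_j e^{N_j\cdot\alpha}.
\]
\item[(I)] The numbers $1/\alpha_1,\dots,1/\alpha_r$ are linearly independent over $\mathbb Q$.
\end{description}

Condition (D) limits cancellation. The monomials $a^{N_j}$ may range in size over an interval that is exponential in $\Omega$, but a sum of $p$ of them loses at most a polynomial factor in $\Omega$ against its largest monomial, and the degree depends only on $p$. Condition (I) will provide simultaneous approximation.

\begin{lemma}\label{lem:indep}
If \textup{(D)} holds, then $a_1,\dots,a_r$ are algebraically independent over $\mathbb Q$. If moreover $r\le2$, then \textup{(I)} holds.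
\end{lemma}

\begin{proof}
A nontrivial algebraic relation can be written $\sum_{j=1}^pc_ja^{N_j}=0$ with nonzero integers $c_j$ and distinct $N_j$. For $\Omega$ at least $\Omega_0(p)$ and all $|c_j|$, $|N_j|_\infty$, the right side in (D) is positive, a contradiction. For $r=1$, (I) is trivial. For $r=2$, a relation $q_1/\alpha_1+q_2/\alpha_2=0$ with integers $q_1,q_2$ means $a_1^{q_2}a_2^{q_1}=1$, which forces $q_1=q_2=0$.
\end{proof}

In particular (D) fails when one of the bases is algebraic, so our criterion does not apply to pairs of integers. Theorem~\ref{thm:A} follows from two statements.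

\begin{theorem}\label{thm:criterion}
Let $\alpha$ satisfy \textup{(I)}, and \textup{(D)} with computable $\kappa$ and $\Omega_0$. Then $\mathrm{Th}_\exists(a_1,\dots,a_r)$ is decidable relative to $\alpha$. In particular it is decidable if $\alpha$ is computable.
\end{theorem}

\begin{proposition}\label{prop:point}
Every nonempty open subset of $(0,\infty)^r$ contains a computable $\alpha$ that satisfies \textup{(I)}, and \textup{(D)} with computable $\kappa$ and $\Omega_0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The image of $O$ under the coordinatewise logarithm is a nonempty open subset of $(0,\infty)^r$. Take $\alpha$ in it as in Proposition~\ref{prop:point}. The numbers $a_s=e^{\alpha_s}$ are computable, they are algebraically independent by Lemma~\ref{lem:indep}, and the theory is decidable by Theorem~\ref{thm:criterion}.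
\end{proof}

The following example contains the main ideas of the proof of Theorem~\ref{thm:criterion}.

\begin{example}\label{ex:main}
Let $r=2$, $a=a_1$, $b=a_2$, assume (D) with computable $\kappa,\Omega_0$, and let $H$ be an integer with $\alpha_1,\alpha_2\ge1/H$. For $c\in\{1,2\}$ consider the system
\[
x-1>0,\qquad y-x>0,\qquad cx+1-y>0\qquad(x\in a^{\mathbb Z},\ y\in b^{\mathbb Z}).
\]
When $x$ is large, one would like to drop the constants, divide by $x$, and study the \emph{leading system} $1<\eta<c$ for the quotient $\eta=y/x$. Two things have to be justified: that a large solution solves the leading system, and that a solution of the leading system in a real number $\eta$ leads back to a solution in powers.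

Let $c=1$; this is the sentence of the introduction. The leading system has no solution. Let $x=a^m$, $y=b^n$ solve the original system, so $m,n\ge1$, and put $\ell=\max(m,n)$. Then $y\ge e^{\ell/H}$, because $y\ge e^{n/H}$ and $y>x\ge e^{m/H}$. If $\ell\ge\Omega_0(2)$, condition (D) for the sum $a^{(0,n)}-a^{(m,0)}$ gives $1>y-x\ge\ell^{-\kappa(2)}y$, hence $e^{\ell/H}<\ell^{\kappa(2)}$. This bounds $\ell$ computably, and a finite check decides the system. The role of (D) is to show that $|x-y|$ cannot be so small that the constant $1$ determines the sign of $x+1-y$.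

Let $c=2$. The leading system has real solutions. Since $\alpha_1/\alpha_2$ is irrational, the fractional parts of $m\alpha_1/\alpha_2$, $m\ge1$, are dense in $[0,1]$. So there is $m\geq 1$ such that $n=\lceil m\alpha_1/\alpha_2\rceil$ satisfies $0<n\alpha_2-m\alpha_1<\log2$. Then $x<y<2x$, and the system is solved. Here density lets us treat $\eta$ as a real variable.

Finally let $c=2$ but require $y\in a^{\mathbb Z}$. Now $\eta=a^t$ is again a power of $a$, and the leading system $1<a^t<2$ is a problem of the original kind, with one unknown exponent instead of two. It is solvable if and only if $a<2$, and then $(x,y)=(a,a^2)$ solves the original system. If $a>2$, then $ax\le y<2x+1$ bounds $x$ by $1/(a-2)$.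
\end{example}

In general, then, a large solution should be described by the direction in which it escapes; the leading system for that direction involves only monomials of moderate size; and among these, the monomials in powers of one base remain discrete unknowns, fewer than before, while the others become real unknowns and are removed by quantifier elimination.

\section{Decidability under (D) and (I)}\label{sec:decide}

Throughout this section $\alpha$ satisfies the hypotheses of Theorem~\ref{thm:criterion}, and $H\ge1$ is a fixed integer with $\alpha\in[1/H,H]^r$.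

\subsection{Standard facts}\label{sub:facts}

\begin{description}
\item[(T)] \emph{Tarski's quantifier elimination.} An algorithm turns every formula in the language of ordered rings into a quantifier-free formula that is equivalent to it over $\mathbb R$. The output can be taken to be a disjunction of conjunctions of conditions $P=0$ and $Q>0$ with integer polynomials $P,Q$, because $P\ne0$ means $P>0$ or $-P>0$, and the negation of $Q>0$ means $Q=0$ or $-Q>0$.
\item[(L)] \emph{Lattices.} A subgroup $\Lambda'$ of a group $\Lambda\cong\mathbb Z^m$ is \emph{saturated} if $\Lambda/\Lambda'$ is torsion-free. If $\Lambda\subseteq\mathbb Q^d$ and $V\subseteq\mathbb Q^d$ is a subspace, then $\Lambda\cap V$ is saturated in $\Lambda$. A basis of a saturated subgroup extends to a basis of $\Lambda$; hence every homomorphism $\Lambda'\to\mathbb Z$ extends to $\Lambda$. Such bases can be computed with the Smith normal form. So can the set of integer solutions of an integer linear system $Cn=c$ in $d$ unknowns, which is empty or of the form $n^0+B\mathbb Z^{d'}$ with $d'=d-\operatorname{rank}C$.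
\item[(K)] \emph{Dense subgroups.} If a subgroup $G\subseteq\mathbb R^\rho$ is not dense, there is a nonzero $f\in\mathbb R^\rho$ with $f\cdot g\in\mathbb Z$ for all $g\in G$. Indeed, by the structure theorem for closed subgroups there is a basis $b_1,\dots,b_\rho$ of $\mathbb R^\rho$ with $\overline G=\sum_{k\le i}\mathbb Rb_k+\sum_{i<k\le j}\mathbb Zb_k$; here $i<\rho$, and the coordinate functional of $b_\rho$ is integer-valued on $\overline G$.
\end{description}

Let $A=\mathbb Z[a_1^{\pm1},\dots,a_r^{\pm1}]$. By Lemma~\ref{lem:indep}, $A$ is a ring of Laurent polynomials in the $a_s$, and we store its elements as such. The sign of an element of $A$ is computable relative to $\alpha$: the zero polynomial has sign $0$, and a nonzero one has a nonzero value, which we approximate until its sign is visible. This is the only way in which the algorithm below queries $\alpha$.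

\subsection{Exponent problems}

A \emph{coloring} of $d\ge0$ variables is a map $\chi\colon\{1,\dots,d\}\to\{1,\dots,r\}$; the variable $x_k$ is meant to range over the powers of $a_{\chi(k)}$. For $n\in\mathbb Z^d$ put
\[
x(n)=\bigl(a_{\chi(k)}^{\,n_k}\bigr)_{k\le d},\qquad X(n)=\bigl(\alpha_{\chi(k)}n_k\bigr)_{k\le d},
\]
so that $X(n)$ is the coordinatewise logarithm of $x(n)$, and a monomial $x^\lambda=\prod_kx_k^{\lambda_k}$ with $\lambda\in\mathbb Z^d$ takes the value $e^{\langle\lambda,X(n)\rangle}$. An \emph{exponent problem of dimension $d$} consists of a coloring and finite lists of Laurent polynomials $P_j,Q_j\in A[x_1^{\pm1},\dots,x_d^{\pm1}]$. A \emph{solution} is an $n\in\mathbb Z^d$ with $P_j(x(n))=0$ and $Q_j(x(n))>0$ for all $j$. The problem is \emph{strict} if the list of the $P_j$ is empty.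

\begin{lemma}\label{lem:reduce}
From an existential sentence one can compute finitely many exponent problems such that the sentence is true if and only if one of them has a solution.
\end{lemma}

\begin{proof}
Put the quantifier-free part in disjunctive normal form. Replace each literal $a_s^{\mathbb Z}(t)$ by $x=t$, with a new variable $x$ ranging over $a_s^{\mathbb Z}$. A real number is not in $a_s^{\mathbb Z}$ exactly if it is not positive or lies strictly between two consecutive powers, so replace each literal $\neg a_s^{\mathbb Z}(t)$ by $t\le0\vee(x<t\wedge t<z_sx)$, with a new variable $x$ ranging over $a_s^{\mathbb Z}$ and a variable $z_s$ standing for $a_s$. The sentence now says that some $n\in\mathbb Z^d$ satisfies $\exists y\,\psi(x(n),y,z)$ at $z=(a_1,\dots,a_r)$, where $\psi$ is a quantifier-free formula of ordered rings. Eliminate $y$ by (T) and substitute $a_s$ for $z_s$. Each disjunct is an exponent problem.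
\end{proof}

So Theorem~\ref{thm:criterion} follows from the next statement.

\begin{proposition}\label{prop:exp}
Relative to $\alpha$, it is decidable whether a given exponent problem has a solution.
\end{proposition}

The proof is by induction on the dimension $d$ and fills the rest of the section. For $d=0$ it is a sign computation in $A$. Let $d\ge1$.

Write $\mathbb Z^d_s$, $\mathbb Q^d_s$, $\mathbb R^d_s$ for the vectors supported on the coordinates of color $s$, and $v=\sum_sv^{(s)}$ for the corresponding decomposition of $v\in\mathbb R^d$. For $\lambda,n\in\mathbb Z^d$ let $N_\lambda(n)\in\mathbb Z^r$ be the vector with components $\langle\lambda^{(s)},n\rangle$. Then $N_\lambda(n)\cdot\alpha=\langle\lambda,X(n)\rangle$, and a term $c\,a^\nu x^\lambda$ with $c\in\mathbb Z\setminus\{0\}$ and $\nu\in\mathbb Z^r$ takes at $x(n)$ the value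
\[
c\,a^{E(n)},\qquad E(n)=\nu+N_\lambda(n)\in\mathbb Z^r .
\]
We call $E(n)$ the \emph{exponent vector} of the term. The value of a Laurent polynomial at $x(n)$ is thus a sum of the kind that occurs in (D), except that exponent vectors of different terms may coincide.

\subsection{Equations and coincidences}

A linear equation over $\mathbb Z$ in $n$ is \emph{monochromatic} if it involves variables of one color only. An equation $E(n)=E'(n)$ between exponent vectors is a system of $r$ monochromatic equations.

\begin{lemma}\label{lem:subst}
Let $Z\subseteq\mathbb Z^d$ be the solution set of a given finite system of monochromatic equations, and let a strict problem of dimension $d$ be given. One can compute whether $Z$ is empty and, if it is not, a strict problem of dimension $d'\le d$ that has a solution if and only if the given problem has a solution in $Z$. If some equation has a nonzero coefficient at some $n_k$, then $d'<d$.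
\end{lemma}

\begin{proof}
Apply (L) to each color separately. If $Z\ne\emptyset$, this gives $Z=\{n^0+Bt:t\in\mathbb Z^{d'}\}$ and a coloring $\chi'$ of the $d'$ parameters such that $B_{kl}=0$ unless $\chi(k)=\chi'(l)$; here $d-d'$ is the rank of the system. Let $x'(t)$ be the point attached to $t$ by $\chi'$. Then $x(n^0+Bt)_k=a_{\chi(k)}^{n^0_k}\prod_lx'(t)_l^{B_{kl}}$, because only parameters of color $\chi(k)$ occur in the product. Substitute these monomials for the $x_k$.
\end{proof}

\begin{lemma}\label{lem:eq}
From an exponent problem of dimension $d$ one can compute finitely many strict problems of dimension at most $d$ such that the given problem has a solution if and only if one of them has.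
\end{lemma}

\begin{proof}
Let $P=\sum_ic_ia^{\nu_i}x^{\lambda_i}$ have exponent vectors $E_i$. Then $P(x(n))=0$ if and only if the index set has a partition into blocks such that $\sum c_i=0$ over each block and $E_i(n)=E_{i'}(n)$ for $i,i'$ in the same block. Such a partition makes the sum vanish block by block. Conversely, if $P(x(n))=0$, group the indices by the value of $E_i(n)$; by algebraic independence each group has coefficient sum $0$. So the common zeros of the $P_j$ form a finite union of solution sets of monochromatic systems, one for each choice of a partition with zero block sums for every $P_j$. Apply Lemma~\ref{lem:subst} to each.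
\end{proof}

Problems of dimension less than $d$ are decided by induction, so we may consider a strict problem of dimension $d$. If its list is empty the answer is yes, and if some $Q_j$ is the zero polynomial the answer is no. Otherwise collect terms and write
\[
Q_j=\sum_{i\in I_j}c_i\,a^{\nu_i}x^{\lambda_i},\qquad E_i(n)=\nu_i+N_{\lambda_i}(n),
\]
with disjoint index sets $I_j$, nonzero integers $c_i$, and pairs $(\nu_i,\lambda_i)$ that are distinct for distinct $i\in I_j$. Condition (D) needs distinct exponent vectors, so call $n$ \emph{degenerate} if $E_i(n)=E_{i'}(n)$ for some $j$ and some $i\ne i'$ in $I_j$.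

\begin{lemma}\label{lem:deg}
The existence of a degenerate solution reduces computably to finitely many problems of dimension less than $d$.
\end{lemma}

\begin{proof}
Consider one pair $i\ne i'$ in $I_j$. If $\lambda_i=\lambda_{i'}$, then $\nu_i\ne\nu_{i'}$ and $E_i(n)=E_{i'}(n)$ never holds. Otherwise the equation reads $N_{\lambda_i-\lambda_{i'}}(n)=\nu_{i'}-\nu_i$, a monochromatic system with a nonzero coefficient, and Lemma~\ref{lem:subst} applies with $d'<d$.
\end{proof}

\subsection{Types and leading systems}\label{sub:types}

Which terms of $Q_j$ matter at $x(n)$ is governed by the ratios of monomials, that is, by the numbers $\langle\lambda_i-\lambda_{i'},X(n)\rangle$. Let $\Delta\subset\mathbb Z^d$ be the finite set of all differences $\lambda_i-\lambda_{i'}$ with $i,i'\in I_j$ for some $j$, together with the vectors $\pm e_1,\dots,\pm e_d$ of the standard basis; the latter are included to record that $n$ itself is large. For large $n$, some of the numbers $\langle\delta,X(n)\rangle$ are moderate and the others are large, positive or negative. A type is the idealization of this pattern in which ``moderate'' becomes ``zero''.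

\begin{definition}\label{def:type}
A \emph{type} is a pair $(W,\sigma)$, where $W\subsetneq\mathbb Q^d$ is a proper subspace spanned by a subset of $\Delta$ and $\sigma\colon\Delta\setminus W\to\{+,-\}$ is a map, such that some $v\in\mathbb R^d$ satisfies
\begin{equation}\label{eq:type}
\langle\delta,v\rangle=0\quad(\delta\in\Delta\cap W),\qquad\operatorname{sgn}\langle\delta,v\rangle=\sigma(\delta)\quad(\delta\in\Delta\setminus W).
\end{equation}
Such a $v$ is a \emph{direction} of the type. It is orthogonal to $W$, since $\Delta\cap W$ spans $W$.
\end{definition}

There are finitely many candidates $(W,\sigma)$, and the solvability of \eqref{eq:type} is decidable by (T), so the types can be listed. Fix a type with direction $v$. Let $J_j\subseteq I_j$ be the set of $i$ that maximize $\langle\lambda_i,v\rangle$. An index $i$ lies in $J_j$ if and only if every difference $\lambda_i-\lambda_{i'}$, $i'\in I_j$, lies in $W$ or has sign $+$; so $J_j$ depends only on the type. Choose $i_j\in J_j$ and define the \emph{leading part}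
\[
R_j=\sum_{i\in J_j}c_i\,a^{\nu_i}x^{\lambda_i-\lambda_{i_j}} .
\]
Its exponents lie in $\Delta$ and are orthogonal to $v$, so by \eqref{eq:type} they lie in $W\cap\mathbb Z^d$.

As in Example~\ref{ex:main}, we separate the monomials $x^w$, $w\in W\cap\mathbb Z^d$, whose values are powers of one base from those that mix bases. Put $U_s=W\cap\mathbb Q^d_s$ and $U=\bigoplus_sU_s\subseteq W$. Let $u_1,\dots,u_{d'}$ be the union of bases of the lattices $U_s\cap\mathbb Z^d_s$, and let $\chi'(k)$ be the color on which $u_k$ is supported. This is a basis of $U\cap\mathbb Z^d$, which is saturated in $W\cap\mathbb Z^d$; by (L) it extends by vectors $w_1,\dots,w_\rho$ to a basis of $W\cap\mathbb Z^d$. Expressing the exponents of $R_j$ in this basis, we obtain Laurent polynomials $\widetilde R_j$ over $A$ in $d'+\rho$ variables with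
\begin{equation}\label{eq:Rtilde}
R_j(x)=\widetilde R_j\bigl(x^{u_1},\dots,x^{u_{d'}},x^{w_1},\dots,x^{w_\rho}\bigr).
\end{equation}
Since $u_k$ is supported on one color, $x(n)^{u_k}=a_{\chi'(k)}^{\langle u_k,n\rangle}$. With $x'(t)=(a_{\chi'(k)}^{t_k})_{k\le d'}$, the \emph{leading system} of the type is the statement
\[
\Psi_{W,\sigma}:\qquad\exists t\in\mathbb Z^{d'}\ \exists y\in\mathbb R_{>0}^\rho\ \ \bigwedge_j\widetilde R_j\bigl(x'(t),y\bigr)>0 .
\]
All variables are positive, so multiplying by monomials clears the denominators. Eliminating $y$ by (T) turns $\Psi_{W,\sigma}$ into finitely many exponent problems of dimension $d'$. Since $d'=\dim U\le\dim W<d$, the statement $\Psi_{W,\sigma}$ is decidable by induction.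

In Example~\ref{ex:main}, $\Delta=\{0,\pm e_1,\pm e_2,\pm(e_1-e_2)\}$, and the type used there has $W=\mathbb Q(e_2-e_1)$ and direction $v=(1,1)$. The leading parts are $1$, $y/x-1$ and $c-y/x$. With two colors, $U=0$ and $w_1=e_2-e_1$; with one color, $U=W$ and $u_1=e_2-e_1$.

\begin{lemma}\label{lem:large}
One can compute $\ell_0$ such that, if the strict problem has a nondegenerate solution $n$ with $|n|_\infty\ge\ell_0$, then $\Psi_{W,\sigma}$ holds for some type $(W,\sigma)$.
\end{lemma}

\begin{lemma}\label{lem:lift}
If $\Psi_{W,\sigma}$ holds for some type $(W,\sigma)$, then the strict problem has a solution.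
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:exp}, given the two lemmas]
The strict problem has a solution if and only if (a) it has a degenerate solution, or (b) it has a solution with $|n|_\infty<\ell_0$, or (c) some $\Psi_{W,\sigma}$ holds. One direction is Lemma~\ref{lem:large}, the other is Lemma~\ref{lem:lift}. Condition (a) is decidable by Lemma~\ref{lem:deg} and induction, (b) by finitely many sign computations in $A$, and (c) by induction.
\end{proof}

\subsection{A large solution determines a type}

We prove Lemma~\ref{lem:large}. Let $\ell=|n|_\infty$. By (D), the leading terms of $Q_j$ can cancel only up to a factor $\ell^{-O(1)}$, so a term smaller than the leading ones by a higher power of $\ell$ is harmless. The threshold between moderate and large values of $\langle\delta,X(n)\rangle$ should therefore be a multiple of $\log\ell$. The polynomial form of (D) matters here: $\log\ell$ is much smaller than $\ell/H$, so some $e_k$ is on the large side and $W$ is proper. One difficulty remains. The moderate vectors must be exactly the elements of $\Delta$ in a subspace, but a linear combination of moderate vectors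 can exceed the threshold by a constant factor. We choose the threshold, by the pigeonhole principle, just below a gap that is wider than this factor.

\begin{proof}[Proof of Lemma~\ref{lem:large}]
\emph{Constants.} Let $p=\max_j|I_j|$, $\bar\kappa=\max_{p'\le p}\kappa(p')$, $\bar\Omega=\max_{p'\le p}\Omega_0(p')$ and $K=\bar\kappa+1$. Let $C_1\ge1$ be an integer with $|c_i|\le C_1$ and $|\nu_i|_\infty+|\lambda_i|_1\le C_1$ for all $i$; then $|E_i(n)|_\infty\le C_1|n|_\infty$ for $n\ne0$. Let $C_2=3^{2rHC_1}$; then $a^{\nu_{i'}}\le C_2\,a^{\nu_i}$ for all $i,i'$. For each linearly independent $B\subseteq\Delta$ compute vectors $b^*\in\mathbb Q^d$, $b\in B$, with $\langle b,b^*\rangle=1$ and $\langle b',b^*\rangle=0$ for $b'\in B\setminus\{b\}$. Let $\Gamma\ge2$ be an integer with $\sum_{b\in B}|\langle\delta,b^*\rangle|\le\Gamma$ for all such $B$ and all $\delta\in\Delta$. Put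
\[
\ell_0=\max\bigl\{2,\ \bar\Omega,\ pC_1^{K}C_2+1,\ (HK\Gamma^{|\Delta|+1})^2\bigr\}.
\]
Since $\log\ell<\sqrt\ell$, every $\ell\ge\ell_0$ satisfies $K\Gamma^{|\Delta|+1}\log\ell<\ell/H$.

\emph{The gap.} Let $n$ be a nondegenerate solution with $\ell=|n|_\infty\ge\ell_0$, and write $X=X(n)$. The $|\Delta|+1$ intervals $(K\Gamma^m\log\ell,\,K\Gamma^{m+1}\log\ell]$, $0\le m\le|\Delta|$, are disjoint, so one of them contains none of the numbers $|\langle\delta,X\rangle|$, $\delta\in\Delta$. Write it as $(T,\Gamma T]$; then $K\log\ell\le T<\ell/H$. Let $W$ be the span of the $\delta\in\Delta$ with $|\langle\delta,X\rangle|\le T$, and let $B$ be a basis of $W$ chosen among them. Put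
\[
v^1=\sum_{b\in B}\langle b,X\rangle\,b^*,\qquad v=X-v^1 .
\]
Then $\langle b,v\rangle=0$ for $b\in B$, so $v$ is orthogonal to $W$, and $|\langle\delta,v^1\rangle|\le\Gamma T$ for all $\delta\in\Delta$ by the choice of $\Gamma$. If $\delta\in\Delta\cap W$, then $|\langle\delta,X\rangle|=|\langle\delta,v^1\rangle|\le\Gamma T$, hence $|\langle\delta,X\rangle|\le T$ by the gap. If $\delta\in\Delta\setminus W$, then $|\langle\delta,X\rangle|>T$, hence $|\langle\delta,X\rangle|>\Gamma T$; put $\sigma(\delta)=\operatorname{sgn}\langle\delta,X\rangle$.

\emph{The pair $(W,\sigma)$ is a type with direction $v$.} If $|n_k|=\ell$, then $|\langle e_k,X\rangle|\ge\ell/H>T$, so $e_k\notin W$ and $W$ is proper. For $\delta\in\Delta\setminus W$ we have $|\langle\delta,X\rangle|>\Gamma T\ge|\langle\delta,v^1\rangle|$, so $\langle\delta,v\rangle$ has the sign of $\langle\delta,X\rangle$. This is \eqref{eq:type}.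

\emph{The leading terms dominate.} Fix $j$ and let $\mu=\max_{i\in J_j}a^{E_i(n)}$. For $i\in J_j$ and $i'\in I_j\setminus J_j$, the vector $\delta=\lambda_i-\lambda_{i'}$ has $\langle\delta,v\rangle>0$. So $\delta\notin W$ and $\sigma(\delta)=+$, which gives $\langle\delta,X\rangle>\Gamma T\ge K\log\ell$ and $a^{E_{i'}(n)}=a^{\nu_{i'}-\nu_i}e^{-\langle\delta,X\rangle}a^{E_i(n)}\le C_2\ell^{-K}\mu$. Therefore
\[
\Bigl|\sum_{i'\in I_j\setminus J_j}c_{i'}a^{E_{i'}(n)}\Bigr|\le pC_1C_2\,\ell^{-K}\mu .
\]
Since $n$ is nondegenerate, the vectors $E_i(n)$, $i\in J_j$, are distinct. Condition (D) applies with $|J_j|\le p$ terms and $\Omega=C_1\ell\ge\bar\Omega$, and gives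
\[
\Bigl|\sum_{i\in J_j}c_ia^{E_i(n)}\Bigr|\ge(C_1\ell)^{-\bar\kappa}\mu .
\]
The inequality $(C_1\ell)^{-\bar\kappa}>pC_1C_2\ell^{-\bar\kappa-1}$ is equivalent to $\ell>pC_1^KC_2$, which holds. So the sum over $J_j$ has the sign of $Q_j(x(n))$, which is positive. This sum equals $x(n)^{\lambda_{i_j}}R_j(x(n))$, so $R_j(x(n))>0$. By \eqref{eq:Rtilde}, $\Psi_{W,\sigma}$ holds with $t_k=\langle u_k,n\rangle$ and $y_k=x(n)^{w_k}$.
\end{proof}

\subsection{From a leading system to a solution}

Let $t,y$ witness $\Psi_{W,\sigma}$. We look for $n$ with three properties: $\langle u_k,n\rangle=t_k$ exactly; $x(n)^{w_k}$ close to the real number $y_k$; and $X(n)$ far out in the direction $v$, so that the terms outside $J_j$ are negligible. The last two must be arranged without disturbing the first, so we move only within the lattice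
\[
\Lambda=\bigoplus_s\Lambda_s,\qquad\Lambda_s=\{m\in\mathbb Z^d_s:\langle u,m\rangle=0\text{ for all }u\in U_s\},
\]
on which every $\langle u_k,\cdot\rangle$ vanishes. For a subgroup $V$ of $\mathbb Q^d$ let $V_{\mathbb R}$ denote its real span. Since $U_s$ is a rational subspace, $(\Lambda_s)_{\mathbb R}$ and $(U_s)_{\mathbb R}$ are orthogonal complements of each other in $\mathbb R^d_s$. The effect of a move on $\log y$ is the homomorphism
\[
\Phi\colon\Lambda\to\mathbb R^\rho,\qquad\Phi(m)=\bigl(\langle w_k,X(m)\rangle\bigr)_{k\le\rho}.
\]

\begin{lemma}\label{lem:dense}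
The group $\Phi(\Lambda)$ is dense in $\mathbb R^\rho$.
\end{lemma}

\begin{proof}
By (K) it suffices to show that every $f\in\mathbb R^\rho$ with $f\cdot\Phi(\Lambda)\subseteq\mathbb Z$ is zero. Let $w=\sum_kf_kw_k\in W_{\mathbb R}$, so that $f\cdot\Phi(m)=\langle w,X(m)\rangle$. For $m\in\Lambda_s$ this equals $\langle\alpha_sw^{(s)},m\rangle$, so $m\mapsto\langle\alpha_sw^{(s)},m\rangle$ is a homomorphism $\Lambda_s\to\mathbb Z$. As $\Lambda_s$ is saturated in $\mathbb Z^d_s$, by (L) there is $g_s\in\mathbb Z^d_s$ with $\langle\alpha_sw^{(s)}-g_s,m\rangle=0$ for all $m\in\Lambda_s$. Hence $w^{(s)}-g_s/\alpha_s\in(U_s)_{\mathbb R}$, and summing over $s$,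
\begin{equation}\label{eq:wg}
w-\sum_sg_s/\alpha_s\in U_{\mathbb R}\subseteq W_{\mathbb R}.
\end{equation}
So $\sum_sg_s/\alpha_s\in W_{\mathbb R}$. Let $h$ be a linear functional with rational coefficients that vanishes on $W$. Then $\sum_sh(g_s)/\alpha_s=0$ with rational $h(g_s)$, and (I) gives $h(g_s)=0$ for all $s$. Since $W$ is the common kernel in $\mathbb Q^d$ of such $h$, we get $g_s\in W\cap\mathbb Q^d_s=U_s$. Now \eqref{eq:wg} gives $w\in U_{\mathbb R}$. The integer vectors $u_1,\dots,u_{d'},w_1,\dots,w_\rho$ are linearly independent over $\mathbb Q$, hence over $\mathbb R$, so $f=0$.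
\end{proof}

\begin{remark}\label{rem:I}
This is the only use of (I), and the lemma fails without it. Let $r=d=3$, $\chi(k)=k$, and $\sum_sq_s/\alpha_s=0$ with $q\in\mathbb Z^3\setminus\{0\}$. For $W$ spanned by $w_1=e_2-e_1$ and $w_2=e_3-e_1$ we have $U=0$ and $\Lambda=\mathbb Z^3$, and the nonzero vector $f=(q_2/\alpha_2,q_3/\alpha_3)$ satisfies $f\cdot\Phi(m)=q_1m_1+q_2m_2+q_3m_3\in\mathbb Z$. The quotients $x_2/x_1$ and $x_3/x_1$ cannot then be treated as independent real variables.
\end{remark}

\begin{proof}[Proof of Lemma~\ref{lem:lift}]
Let $t,y$ witness $\Psi_{W,\sigma}$ and let $v$ be a direction of the type. By continuity there are $\varepsilon,\gamma>0$ such that $\widetilde R_j(x'(t),y')\ge\gamma$ for all $j$ whenever $|\log y'_k-\log y_k|\le\varepsilon$ for all $k$. We build $n$ as a sum of three vectors. The constants $C,C',C''$ below do not depend on the parameter $\tau>0$; they need not be computable, since the algorithm uses only the statement of the lemma.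

\emph{Fixing $t$.} The $u_k$ of color $s$ form a basis of a saturated sublattice of $\mathbb Z^d_s$, so they extend to a basis of $\mathbb Z^d_s$. Using the dual basis for each color, we find $n^1\in\mathbb Z^d$ with $\langle u_k,n^1\rangle=t_k$ for all $k$.

\emph{Moving out.} Since $v\perp U_s$ and $U_s$ is supported on color $s$, we have $v^{(s)}\perp U_s$, so $v^{(s)}\in(\Lambda_s)_{\mathbb R}$. Rounding the coordinates of $\tau v^{(s)}/\alpha_s$ in a basis of $\Lambda_s$ gives $m_\tau\in\Lambda$ with $|X(m_\tau)-\tau v|_\infty\le C$. Since $w_k\perp v$, we have $\Phi(m_\tau)_k=\langle w_k,X(m_\tau)-\tau v\rangle$, so $|\Phi(m_\tau)|_\infty\le C'$.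

\emph{Correcting $y$.} The vectors $\bigl(\log y_k-\langle w_k,X(n^1)\rangle-\Phi(m_\tau)_k\bigr)_k$, $\tau>0$, lie in a compact set. By Lemma~\ref{lem:dense} this set is covered by the open $\varepsilon$-cubes around finitely many points $\Phi(m')$, with $m'$ in a finite set $\Lambda_0\subset\Lambda$. Let $m'_\tau\in\Lambda_0$ be a point whose cube contains the vector for $\tau$. The finiteness of $\Lambda_0$ ensures that the correction does not undo the previous step.

Put $n_\tau=n^1+m_\tau+m'_\tau$. Then $\langle u_k,n_\tau\rangle=t_k$, $|\langle w_k,X(n_\tau)\rangle-\log y_k|\le\varepsilon$, and $|X(n_\tau)-\tau v|_\infty\le C''$. By \eqref{eq:Rtilde} the first two properties give $R_j(x(n_\tau))\ge\gamma$. For $i\in I_j\setminus J_j$ we have $\langle\lambda_i-\lambda_{i_j},v\rangle<0$, so the third gives $\langle\lambda_i-\lambda_{i_j},X(n_\tau)\rangle\to-\infty$ as $\tau\to\infty$. Therefore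
\[
x(n_\tau)^{-\lambda_{i_j}}Q_j(x(n_\tau))=R_j(x(n_\tau))+\sum_{i\in I_j\setminus J_j}c_ia^{\nu_i}e^{\langle\lambda_i-\lambda_{i_j},X(n_\tau)\rangle}>0
\]
for all $j$ once $\tau$ is large, and $n_\tau$ is a solution.
\end{proof}

This completes the proof of Theorem~\ref{thm:criterion}.

\section{Where an exponential sum is small}\label{sec:sublevel}

For given $p$ and $\Omega$, condition (D) concerns polynomially many sums. It will therefore hold on a large set if, for each sum, the set of $\alpha$ where it fails has measure at most a high negative power of $\Omega$. The estimate has to be relative to the largest monomial and must not depend on the exponentially different sizes of the others.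

A \emph{dyadic cube} is a product of closed intervals $[k_s2^{-m},(k_s+1)2^{-m}]$ with integers $k_s$ and $m\ge0$; it is the union of $2^r$ dyadic cubes of half the side, its \emph{children}. Fix a dyadic cube $\mathcal Q_0\subset(0,\infty)^r$ and an integer $H$ with $\mathcal Q_0\subseteq[1/H,H]^r$. Its side is at most $1$. We write $|\cdot|$ for Lebesgue measure and put
\[
\gamma_p=(rp^2)^{r-1},\qquad L_p=2r\gamma_p,\qquad V_p=(1+\gamma_p)^{r-1}\,p\,2^{p+1}.
\]

\begin{lemma}\label{lem:sublevel}
Let $p\ge2$, let $c_1,\dots,c_p$ be nonzero integers, and let $N_1,\dots,N_p\in\mathbb Z^r$ be distinct with $|N_j|_\infty\le\Omega$. Put $F(\alpha)=\sum_jc_je^{N_j\cdot\alpha}$ and $M(\alpha)=\max_je^{N_j\cdot\alpha}$. If $0<\zeta\le1/(2L_p\Omega)$, then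
\[
\bigl|\{\alpha\in\mathcal Q_0:|F(\alpha)|<\zeta^{p-1}M(\alpha)\}\bigr|\le V_p\,\zeta .
\]
\end{lemma}

The exponent $p-1$ reflects the possible order of vanishing: for $r=1$ the sum $(e^\alpha-2)^{p-1}$ has $p$ terms and is of size at most $(3\zeta)^{p-1}$ on an interval of length $2\zeta$ around $\log2$, for small $\zeta$. The idea of the proof is visible for $r=1$, $p=2$. Where the first term is the larger, $h=F/M=c_1+c_2e^{\omega\tau}$ with $\omega=N_2-N_1\neq0$. The operator $\frac{d}{d\tau}-\omega$ removes the exponential, whatever its coefficient: $h'-\omega h=-\omega c_1$ has absolute value at least $1$. So where $|h|\le\zeta$ we have $|h'|\ge1-|\omega|\zeta\ge\frac12$, and $h$ crosses the band $|h|<\zeta$ in time at most $4\zeta$. In general we restrict to lines and apply $p-1$ such operators.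

\begin{proof}
\emph{Reduction to lines.} For an integer $t\ge0$ let $\mathbf t=(1,t,\dots,t^{r-1})$. For $j\ne j'$, the number $(N_j-N_{j'})\cdot\mathbf t$ is a nonzero polynomial in $t$ of degree at most $r-1$. There are fewer than $p^2/2$ pairs, so fewer than $rp^2$ values of $t$ are roots, and some $t\in\{0,\dots,rp^2\}$ makes the integers $N_j\cdot\mathbf t$ pairwise distinct. Their differences are bounded by $2\Omega|\mathbf t|_1\le L_p\Omega$. Write $\alpha=\xi+\tau\mathbf t$ with $\tau=\alpha_1$ and $\xi_s=\alpha_s-t^{s-1}\alpha_1$, so $\xi_1=0$. The linear map $\alpha\mapsto(\tau,\xi_2,\dots,\xi_r)$ has determinant $1$, and for $\alpha\in\mathcal Q_0$ each $\xi_s$ ranges in an interval of length at most $1+\gamma_p$. By Fubini's theorem it suffices to show, for each $\xi$, that the bad $\tau$ in the interval $I=\{\tau:\xi+\tau\mathbf t\in\mathcal Q_0\}$ have measure at most $p\,2^{p+1}\zeta$.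

\emph{Fixing the largest term.} The set of $\tau\in I$ where a given index $j_0$ maximizes $N_j\cdot(\xi+\tau\mathbf t)$ is defined by linear inequalities in $\tau$, so it is an interval $I'$, and these $p$ intervals cover $I$. Fix one. On $I'$,
\[
h:=F/M=c_{j_0}+\sum_{q=2}^pd_qe^{\omega_q\tau}
\]
with real $d_q$ and nonzero integers $\omega_q$, $|\omega_q|\le L_p\Omega$, where $q$ numbers the indices other than $j_0$. Put $h_p=h$ and $h_{q-1}=h_q'-\omega_qh_q$ for $q=p,\dots,2$. Each step removes the exponential $e^{\omega_q\tau}$, changes the coefficients of the remaining ones, and multiplies the constant term by $-\omega_q$. So $h_1=c_{j_0}\prod_{q=2}^p(-\omega_q)$ is a nonzero integer.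

\emph{Induction.} We claim that for $1\le q\le p$ there is a union $G_q\subseteq I'$ of at most $2^{q-1}$ intervals such that $|h_q|\ge\zeta^{q-1}$ on $G_q$ and $|I'\setminus G_q|\le4\zeta(2^{q-1}-1)$. For $q=1$ take $G_1=I'$. Let $q\ge2$, let $J$ be one of the intervals of $G_{q-1}$, and put $\eta=\zeta^{q-1}$, $\eta'=\zeta^{q-2}$. The continuous function $h_{q-1}$ has no zero on $J$; replacing $h_q,h_{q-1}$ by their negatives if necessary, assume $h_{q-1}\ge\eta'$ on $J$. At each point of $J$ with $|h_q|\le\eta$,
\begin{equation}\label{eq:slope}
h_q'=h_{q-1}+\omega_qh_q\ge\eta'-L_p\Omega\,\eta=\eta'(1-L_p\Omega\zeta)\ge\eta'/2>0 .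
\end{equation}
The set $J^-=\{\tau\in J:|h_q(\tau)|<\eta\}$ is an interval. Indeed, let $\tau_1<\tau_2$ be in $J^-$. If $h_q\ge\eta$ somewhere between them, let $\tau^*$ be the last such point; then $h_q(\tau^*)=\eta$ and $h_q<\eta$ on $(\tau^*,\tau_2]$, so $h_q'(\tau^*)\le0$, against \eqref{eq:slope}. If $h_q\le-\eta$ somewhere between them, let $\tau^*$ be the first such point; then $h_q(\tau^*)=-\eta$ and $h_q>-\eta$ on $[\tau_1,\tau^*)$, so again $h_q'(\tau^*)\le0$. On the interval $J^-$ the function $h_q$ has slope at least $\eta'/2$ and varies by at most $2\eta$, so $|J^-|\le4\eta/\eta'=4\zeta$. Let $G_q$ be the union of the sets $J\setminus J^-$, each of which consists of at most two intervals. Then $G_q$ has at most $2^{q-1}$ intervals, and $|I'\setminus G_q|\le4\zeta(2^{q-2}-1)+2^{q-2}\cdot4\zeta=4\zeta(2^{q-1}-1)$.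

For $q=p$, the bad part of $I'$ lies in $I'\setminus G_p$ and has measure at most $2^{p+1}\zeta$. Sum over the $p$ intervals $I'$.
\end{proof}

We now choose $\kappa$ and $\Omega_0$. For $p=1$ put $\kappa(1)=\Omega_0^{(j)}(1)=1$; condition (D) is then automatic, since $|c_1|\ge1$. For $p\ge2$ and $j\ge0$ put
\[
\kappa_1(p)=(r+1)p+2,\qquad\kappa(p)=(p-1)\kappa_1(p)+1,
\]
\[
\Omega_0^{(j)}(p)=\max\bigl\{2L_p,\ 2^{p+3+j}\,3^{(r+1)p}\,V_p\,|\mathcal Q_0|^{-1}\bigr\}.
\]
These are computable functions with positive integer values. A \emph{datum} is a tuple $(p,\Omega,(c_j),(N_j))$ as in (D) with $p\ge2$ and $\Omega\ge2L_p$. Its \emph{bad set} is $\{\alpha\in\mathcal Q_0:|F(\alpha)|<2\Omega^{-\kappa(p)}M(\alpha)\}$ and its \emph{weight} is $V_p\Omega^{-\kappa_1(p)}$. The factor $2$ leaves room for approximation errors in the next section.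

\begin{lemma}\label{lem:weights}
The measure of the bad set of a datum is at most its weight. For $p\ge2$ and an integer $\Omega_1\ge2L_p$, the data with this $p$ and $\Omega\ge \Omega_1$ have total weight at most $2\cdot3^{(r+1)p}V_p/\Omega_1$. For $\Omega_1=\Omega_0^{(j)}(p)$ this is at most $2^{-(p-1)}2^{-3-j}|\mathcal Q_0|$, so all data with $\Omega\ge\Omega_0^{(j)}(p)$ have total weight at most $2^{-3-j}|\mathcal Q_0|$.
\end{lemma}

\begin{proof}
Let $\zeta=\Omega^{-\kappa_1(p)}$. Then $\zeta\le\Omega^{-2}\le1/(2L_p\Omega)$, and $2\Omega^{-\kappa(p)}=(2/\Omega)\zeta^{p-1}\le\zeta^{p-1}$, so Lemma~\ref{lem:sublevel} gives the first claim. For given $p$ and $\Omega$ there are $2\Omega$ choices for each $c_j$ and $(2\Omega+1)^r$ for each $N_j$, hence at most $(3\Omega)^{(r+1)p}$ data, of total weight at most $3^{(r+1)p}V_p\Omega^{-2}$. Use $\sum_{\Omega\ge \Omega_1}\Omega^{-2}\le2/\Omega_1$, and then $\sum_{p\ge2}2^{-(p-1)}=1$.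
\end{proof}

For condition (I) a direct estimate suffices.

\begin{lemma}\label{lem:Imeasure}
For $q\in\mathbb Z^r\setminus\{0\}$ and $\eta>0$, the set of $\alpha\in\mathcal Q_0$ with $|\sum_sq_s/\alpha_s|<2\eta$ has measure at most $4H^2\eta$.
\end{lemma}

\begin{proof}
Let $q_{s_0}\ne0$ and fix the other coordinates, which range over a set of measure at most $1$. The inequality confines $1/\alpha_{s_0}$ to an interval of length at most $4\eta$. The map $u\mapsto1/u$ has derivative of absolute value at most $H^2$ on $[1/H,H]$, so $\alpha_{s_0}$ is confined to an interval of length at most $4H^2\eta$.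
\end{proof}

\section{Typical bases and computable bases}\label{sec:points}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We first show that $(a_1,\dots,a_r)$ is always computable relative to $\mathrm{Th}_\exists(a_1,\dots,a_r)$; this gives (i) and half of (ii). Replacing $a_s$ by $1/a_s$ if necessary, assume $a_s>1$. Then $a_s$ is the least element of $a_s^{\mathbb Z}$ above $1$. So for positive integers $u>u'$, we have $a_s<u/u'$ if and only if the sentence $\exists x\,(a_s^{\mathbb Z}(x)\wedge1<x\wedge u'x<u)$ is true, where $u,u'$ are written as sums of ones. With these queries we find an integer above $a_s$ and then approximate $a_s$ by bisection.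

For the other half of (ii), discard the null set where some $a_s=1$. Inverting the coordinates less than $1$ and taking logarithms are diffeomorphisms on each of the remaining $2^r$ regions; they preserve null sets, the theory and relative computability. So it suffices to show that almost every $\alpha\in(0,\infty)^r$ satisfies the hypotheses of Theorem~\ref{thm:criterion}. The set $(0,\infty)^r$ is a countable union of dyadic cubes $\mathcal Q_0$ as in Section~\ref{sec:sublevel}; fix one. By Lemma~\ref{lem:weights}, (D) holds with $\kappa$ and $\Omega_0^{(j)}$ outside a subset of measure at most $2^{-3-j}|\mathcal Q_0|$, so the set where it fails for every $j$ is null. By Lemma~\ref{lem:Imeasure} with $\eta\to0$, each set $\{\sum_sq_s/\alpha_s=0\}$ is null, so (I) holds almost everywhere.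
\end{proof}

By (i), the theory is undecidable for all but countably many tuples, so Theorem~\ref{thm:A} needs a computable point of the good set. We cannot find a small cube inside the good set: (D) fails whenever $e^{\alpha_1}$ is rational, and such $\alpha$ are dense. Instead we descend through a sequence of cubes and keep the invariant that the bad sets, counted with multiplicity, occupy less than the full measure of the current cube. To test the invariant by computation, we replace each bad set by a finite union of dyadic cubes.

\begin{proof}[Proof of Proposition~\ref{prop:point}]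
Take $\mathcal Q_0$ inside the given open set and let $\Omega_0=\Omega_0^{(0)}$.

\emph{Requirements.} We list countably many requirements $g_i(\alpha)>\eta_i$, each given by a function $g_i\colon\mathcal Q_0\to\mathbb R_{\ge0}$, a rational $\eta_i>0$ and a rational $\varepsilon_i$ with $|\{g_i<2\eta_i\}|\le\varepsilon_i$.
\begin{itemize}
\item For each datum with $\Omega\ge\Omega_0(p)$: $g_i=|F|/M$, $\eta_i=\Omega^{-\kappa(p)}$, and $\varepsilon_i$ the weight of the datum (Lemma~\ref{lem:weights}).
\item For the $k$-th vector $q$ in a computable enumeration of $\mathbb Z^r\setminus\{0\}$, $k\ge1$: $g_i=|\sum_sq_s/\alpha_s|$, $\eta_i=2^{-k}|\mathcal Q_0|/(32H^2)$, and $\varepsilon_i=2^{-k}|\mathcal Q_0|/8$ (Lemma~\ref{lem:Imeasure}).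
\end{itemize}
A point that meets all requirements satisfies (D) and (I). We have $\sum_i\varepsilon_i\le|\mathcal Q_0|/8+|\mathcal Q_0|/8<|\mathcal Q_0|$. The tails of this series are effectively small: by Lemma~\ref{lem:weights}, the data with $p>p_1$ contribute at most $2^{-(p_1-1)}|\mathcal Q_0|/8$, those with $p\le p_1$ and $\Omega\ge \Omega_1\geq 2L_{p_1}$ at most $\sum_{p\le p_1}2\cdot3^{(r+1)p}V_p/\Omega_1$, and the vectors with $k>k_1$ at most $2^{-k_1}|\mathcal Q_0|/8$. So, given $\delta>0$, we can compute a finite set of requirements outside which $\sum\varepsilon_i<\delta$.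

The values of $g_i$ at rational points can be approximated by an algorithm, uniformly in $i$, and $g_i$ has a computable Lipschitz constant for the maximum norm. For the second kind it is $|q|_1H^2$. For the first kind, $F/M=\sum_jc_j\exp\bigl(\min_l(N_j-N_l)\cdot\alpha\bigr)$; the argument of the exponential is nonpositive and $2r\Omega$-Lipschitz, and $\exp$ is $1$-Lipschitz on $(-\infty,0]$, so $2rp\,\Omega^2$ is a Lipschitz constant.

\emph{Finite unions of cubes.} For each $i$, subdivide $\mathcal Q_0$ into dyadic cubes on each of which $g_i$ varies by less than $\eta_i/4$. Compute a rational approximation within $\eta_i/8$ to $g_i$ at the center of each, and let $Y_i$ be the union of the cubes whose approximation is less than $\frac32\eta_i$. On a selected cube, $g_i<(\frac32+\frac18+\frac14)\eta_i<2\eta_i$, so $|Y_i|\le\varepsilon_i$. If $g_i(\alpha)\le\eta_i$, every cube of the subdivision that contains $\alpha$ has approximation less than $(1+\frac14+\frac18)\eta_i<\frac32\eta_i$ and is selected; the union of these cubes is a neighborhood of $\alpha$ in $\mathcal Q_0$. Thus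
\begin{equation}\label{eq:Y}
g_i(\alpha)\le\eta_i\ \Longrightarrow\ Y_i\text{ is a neighborhood of }\alpha\text{ in }\mathcal Q_0 .
\end{equation}

\emph{Descent.} For a dyadic cube $\mathcal Q\subseteq\mathcal Q_0$ put $S(\mathcal Q)=\sum_i|Y_i\cap\mathcal Q|$. Each term is a rational number that we can compute, and the tails are bounded by those of $\sum_i\varepsilon_i$, so $S(\mathcal Q)$ is a computable real, uniformly in $\mathcal Q$. We have $S(\mathcal Q_0)<|\mathcal Q_0|$. Both $S$ and $|\cdot|$ are additive over the children of a cube, so if $S(\mathcal Q_m)<|\mathcal Q_m|$, some child $\mathcal Q'$ has $S(\mathcal Q')<|\mathcal Q'|$. A true strict inequality between computable reals is revealed by sufficiently precise approximations; running through the children with increasing precision, we find such a child and call it $\mathcal Q_{m+1}$. The sides of the cubes $\mathcal Q_m$ halve at each step, so $\bigcap_m\mathcal Q_m$ is a single computable point $\alpha$. If $g_i(\alpha)\le\eta_i$ for some $i$, then by \eqref{eq:Y} we have $\mathcal Q_m\subseteq Y_i$ for large $m$, so $S(\mathcal Q_m)\ge|\mathcal Q_m|$, a contradiction.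 Hence $\alpha$ meets all requirements.
\end{proof}

\section{A computable pair with undecidable existential theory}\label{sec:undec}

We prove Theorem~\ref{thm:C}. The pair $(2,b)$ will be computable and will satisfy (I), so these two properties do not suffice in Theorem~\ref{thm:criterion}. The construction reverses the case $c=1$ of Example~\ref{ex:main}. We take $b=2^\theta$, where $\theta$ has infinitely many exponentially good approximations $n/m$. An existential sentence can ask for such an approximation, and it can also prescribe the $2$-adic valuation $v_2(n)$. We use the valuations as labels and let the labels run through a set that can be enumerated but not decided. Such sets exist: fix an infinite, computably enumerable, noncomputable set $S\subseteq\{1,2,\dots\}$ and a computable enumeration $i_1,i_2,\dots$ of $S$.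

We recall the facts on continued fractions that we need. Let $\theta=[1;q_1,q_2,\dots]$ with positive integers $q_k$. Then $\theta$ is irrational and $1<\theta<2$. The convergents $n_k/m_k$, $k\ge0$, are given by $n_{-1}=n_0=1$, $m_{-1}=0$, $m_0=1$ and
\[
n_{k+1}=q_{k+1}n_k+n_{k-1},\qquad m_{k+1}=q_{k+1}m_k+m_{k-1}.
\]
They satisfy $\gcd(n_k,m_k)=1$ and $|m_k\theta-n_k|<1/m_{k+1}$. Legendre's theorem states that if $|\theta-n/m|<1/(2m^2)$ with integers $n$ and $m\ge1$, then $n/m=n_k/m_k$ for some $k\geq 0$.

\subsection*{The number $b$}
Consecutive numerators are coprime (by the recurrence, $\gcd(n_{k+1},n_k)=\gcd(n_k,n_{k-1})$), so they cannot both be even, and we label every other one. For $k=0,1,2,\dots$ let $q_{k+1}$ be the least integer with $q_{k+1}\ge2^{4m_k}$ that, in case $k+1=2s-1$ is odd, also satisfies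
\[
q_{k+1}n_k\equiv2^{i_s}-n_{k-1}\pmod{2^{i_s+1}} .
\]
The congruence is solvable if $n_k$ is odd, and it gives $n_{2s-1}\equiv 2^{i_s}\pmod{2^{i_s+1}}$, that is, $v_2(n_{2s-1})=i_s\ge1$. By induction $n_k$ is odd for even $k$: $n_0=1$, and $n_k=q_kn_{k-1}+n_{k-2}$ with $n_{k-1}$ even and $n_{k-2}$ odd. So the construction continues, and
\begin{equation}\label{eq:labels}
n_k\text{ is odd for even }k,\qquad v_2(n_{2s-1})=i_s\quad(s\ge1).
\end{equation}
The sequence $(q_k)$ is computable, $m_{k+1}\ge16m_k$, and $|\theta-n_k/m_k|<1/m_{k+1}$, so $\theta$ is computable. Put $b=2^\theta\in(2,4)$. It is computable, and $2^{\mathbb Z}\cap b^{\mathbb Z}=\{1\}$ because $\theta$ is irrational.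

\subsection*{The sentences}
For $i\ge1$ let $\varphi_i$ be the sentence
\[
\exists x,x'\in2^{\mathbb Z}\ \exists y,y',w\in b^{\mathbb Z}:\quad 2<w<4,\ \ x=2^{2^i}x'^{\,2^{i+1}},\ \ y=wy'^{\,2},\ \ y>1,\ \ |y-x|\,y^2<x .
\]
The last condition stands for the two inequalities $y^3<x+xy^2$ and $xy^2<x+y^3$, so $\varphi_i$ is an existential sentence of our language, and $i\mapsto\varphi_i$ is computable. Since $b^2>4$, the only element of $b^{\mathbb Z}$ in $(2,4)$ is $w=b$. Write $x=2^n$ and $y=b^m$. The equation for $x$ says $n\equiv2^i\pmod{2^{i+1}}$, that is, $v_2(n)=i$. The conditions on $y$ say that $m$ is odd and $m\ge1$. Dividing the last inequality by $xy^2$ and putting $\varepsilon=m\theta-n$, so that $y/x=2^\varepsilon$, we see that $\varphi_i$ holds if and only if there are integers $m,n$ with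
\begin{equation}\label{eq:phi}
m\ge1\text{ odd},\qquad v_2(n)=i,\qquad|2^{\varepsilon}-1|<b^{-2m}.
\end{equation}
The parity of $m$ is prescribed so that a multiple $(hm_k,hn_k)$ of a convergent cannot carry a false label.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We show that $\varphi_i$ holds if and only if $i\in S$. A decision procedure for $\mathrm{Th}_\exists(2,b)$ would then decide $S$.

Let $i=i_s$, and put $k=2s-1$, $m=m_k$, $n=n_k$. By \eqref{eq:labels}, $v_2(n)=i\ge1$, and $m$ is odd because it is coprime to the even number $n$. Further $|\varepsilon|<1/m_{k+1}\le1/q_{k+1}\le2^{-4m}$. For $0\le\varepsilon\le1$ convexity gives $2^\varepsilon-1\le\varepsilon$, and for $\varepsilon\le0$ we have $1-2^\varepsilon\le|\varepsilon|\log2\le|\varepsilon|$. Hence $|2^\varepsilon-1|<16^{-m}<b^{-2m}$, as $b<4$, and \eqref{eq:phi} holds.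

Conversely, let $m,n$ satisfy \eqref{eq:phi} and put $u=2^\varepsilon-1$. Since $b>2$, we have $|u|<4^{-m}\le\frac14$, so $|\log(1+u)|\le|u|/(1-|u|)\le\frac43|u|$. As $\frac43<2\log2$ and $4m\le4^m$,
\[
|\varepsilon|=\frac{|\log(1+u)|}{\log2}\le\frac{4/3}{\log2}\,|u|<2\cdot4^{-m}\le\frac1{2m}.
\]
Thus $|\theta-n/m|<1/(2m^2)$, and Legendre's theorem gives $n/m=n_k/m_k$ for some $k$. Since $n_k,m_k$ are coprime, $(m,n)=h(m_k,n_k)$ with an integer $h\ge1$. As $m$ is odd, $h$ is odd, so $v_2(n_k)=v_2(n)=i\ge1$. By \eqref{eq:labels}, $k$ is odd, say $k=2s-1$, and $i=i_s\in S$.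
\end{proof}

\begin{thebibliography}{1}

\bibitem{GM}
Jorge Gallego-Hern\'andez and Alessio Mansutti,
\emph{On the Existential Theory of the Reals Enriched with Integer Powers of a Computable Number},
arXiv:2502.02220 (2025).

\end{thebibliography}
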